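# A stable interior equilibrium in a game that is not zero-sum

## 1. Matching pennies and the $2\times2$ games

Two players, A and B, each have two pure strategies. The payoff matrices are
$$A=\begin{pmatrix}1&-1\\-1&1\end{pmatrix},\qquad B=-A .$$
Player A plays a mixed strategy $\mathbf p=(p_1,p_2)$ (a row vector) and receives $\mathbf pA\mathbf q$. Player B plays $\mathbf q$ (a column vector) and receives $\mathbf pB\mathbf q$. Suppose each player continuously moves his mixed strategy toward a best reply to the other's current mixed strategy: $\dot{\mathbf p}=m-\mathbf p$ and $\dot{\mathbf q}=n-\mathbf q$, where $m$ is a best reply to $\mathbf q$ and $n$ a best reply to $\mathbf p$. At a tie any mixture of the tied replies is allowed. What happens?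

Put $\bar a=2p_1-1$ and $\bar b=2q_1-1$. Row 1 is better than row 2 by $2\bar b$, and column 1 is better than column 2 by $-2\bar a$. So off the ties
$$\bar a'=\operatorname{sgn}\bar b-\bar a,\qquad \bar b'=-\operatorname{sgn}\bar a-\bar b .$$
Take $W=|\bar a|+|\bar b|$. If $\bar a,\bar b>0$, then $W'=(1-\bar a)+(-1-\bar b)=-W$. If $\bar a<0<\bar b$, then $W'=-(1-\bar a)+(1-\bar b)=\bar a-\bar b=-W$. The other two quadrants follow by symmetry under $(\bar a,\bar b)\mapsto(-\bar a,-\bar b)$.

The ties need an argument, because solutions are only absolutely continuous. We use the following fact here and again later: *a Lipschitz function $g$ of one variable satisfies $g'=0$ a.e. on $\{g=0\}$*. (All but countably many points of $\{g=0\}$ are accumulation points of this set, and where $g'$ exists at such a point it is $0$.) On $\{\bar a=0\neq\bar b\}$ we have $\bar a'=\pm1\ne0$ a.e., so this set has measure zero; likewise $\{\bar b=0\ne\bar a\}$. On $\{\bar a=\bar b=0\}=\{W=0\}$ we have $W'=0=-W$ a.e. Hence $W'=-W$ a.e., and $W(s)=e^{-s}W(0)$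 for **every** solution. The equilibrium $\bar a=\bar b=0$ is stable and attracts everything.

One more look at this example prepares the later work. Write $t=e^s$, $a=t\bar a$, $b=t\bar b$. Then $da/dt=\operatorname{sgn}b$ and $db/dt=-\operatorname{sgn}a$: the damping term has disappeared, $|a|+|b|$ is constant, and orbits run around squares. Stability has become the statement that a solution starting at $(0,0)$ stays there.

Is zero-sum needed for this? The notion should not depend on units.

**Definition (linear equivalence, zero-sum).** Games $(A,B)$ and $(C,D)$ of the same size are *linearly equivalent* if there are $\sigma,\sigma'>0$ and reals $\mu_j,\nu_i$ with $c_{ij}=\sigma a_{ij}+\mu_j$ and $d_{ij}=\sigma' b_{ij}+\nu_i$. A game is *zero-sum* if it is linearly equivalent to some $(C,D)$ with $C+D=0$.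

Adding a constant to a column of $A$ does not change A's preferences among rows, and adding a constant to a row of $B$ does not change B's preferences among columns. So linearly equivalent games have the same best replies. For instance, keep $A$ from matching pennies and replace $B$ by $\begin{pmatrix}-2&4\\3&-3\end{pmatrix}$, which is $3B$ with $1$ added to the first row: the new game is zero-sum in the sense above although its entries do not cancel.

A matrix has the form $(\mu_j+\nu_i)$ exactly when all its mixed second differences $x_{ij}-x_{ik}-x_{lj}+x_{lk}$ vanish. Therefore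
$$(A,B)\text{ is zero-sum}\iff \text{for some }\sigma,\sigma'>0\text{ all mixed second differences of }\sigma A+\sigma' B\text{ vanish.}\tag{1}$$

Now take a $2\times2$ game with exactly one Nash equilibrium, lying in the interior. Let $D_j=a_{1j}-a_{2j}$ and $D_i'=b_{i1}-b_{i2}$. At the equilibrium $D_1q^*_1+D_2q^*_2=0$. If $D_1=0$, then $D_2=0$, A is always indifferent, and $(\mathbf p^*,\mathbf q)$ is an equilibrium for every $\mathbf q$, contradicting uniqueness. So $D_1,D_2$ are nonzero of opposite signs, and likewise $D'_1,D_2'$. Number the rows so that $D_1>0>D_2$. If $D_1'>0$, the pure pair $(1,1)$ is another equilibrium; so $D_1'<0<D_2'$. The only mixed second differences are $D_1-D_2>0$ for $A$ and $D_1'-D_2'<0$ for $B$ (up to a common sign), so suitable $\sigma,\sigma'>0$ make the combination vanish. Hence such a $2\times2$ game is automatically zero-sum.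

For $3\times 3$ games the hypothesis of a unique interior equilibrium no longer forces this. Does stability force it?

## 2. The $3\times3$ setting and Hofbauer's conjecture

Let $A=(a_{ij})$, $B=(b_{ij})$ be real $3\times3$ matrices, $\Sigma_A$ the simplex of row vectors $\mathbf p$ with $p_i\ge0$, $\sum p_i=1$, $\Sigma_B$ the simplex of column vectors $\mathbf q$ of the same kind, $\Sigma=\Sigma_A\times\Sigma_B$, and $\mathring\Sigma$ the interior of $\Sigma$ relative to its affine hull. Put
$$\mathrm{BR}_A(\mathbf q)=\arg\max_{\mathbf p'\in\Sigma_A}\mathbf p'A\mathbf q,\qquad \mathrm{BR}_B(\mathbf p)=\arg\max_{\mathbf q'\in\Sigma_B}\mathbf pB\mathbf q'.$$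
The **best-response (BR) dynamics** is $\dot{\mathbf p}\in\mathrm{BR}_A(\mathbf q)-\mathbf p$, $\dot{\mathbf q}\in\mathrm{BR}_B(\mathbf p)-\mathbf q$. **Fictitious play (FP)** is $\dot{\mathbf p}\in\frac1t(\mathrm{BR}_A(\mathbf q)-\mathbf p)$, $\dot{\mathbf q}\in\frac1t(\mathrm{BR}_B(\mathbf p)-\mathbf q)$ for $t\ge1$. Solutions are absolutely continuous functions satisfying the inclusion almost everywhere. The substitution $t=e^s$ turns FP solutions into BR solutions, so the two have the same orbits. A **Nash equilibrium** (NE) is a pair with $\mathbf p\in\mathrm{BR}_A(\mathbf q)$, $\mathbf q\in\mathrm{BR}_B(\mathbf p)$; these are exactly the fixed points.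

Solutions need not be unique, so stability must be stated with care. An NE $E$ is **stable** if for every neighborhood $U$ of $E$ in $\Sigma$ there is a neighborhood $V$ of $E$ such that *every* solution starting in $V$ stays in $U$ for all forward time. For FP the solutions start at $t=1$; since the orbits agree, so do the two notions.

**Standing hypothesis.** The game has exactly one NE in all of $\Sigma$, and it lies in $\mathring\Sigma$.

Brown and Robinson: for a zero-sum game every BR or FP orbit converges to the set of NE. Hofbauer's conjecture is the converse: *a bimatrix game with a unique Nash equilibrium in $\mathring\Sigma$ that is stable under the BR (or FP) dynamics must be zero-sum.* We take it from Georg Ostrovski and Sebastian van Strien, "Piecewise Linear Hamiltonian Flows Associated to Zero-Sum Games: Transition Combinatorics and Questions on Ergodicity", arXiv:1011.2018 (2010). The conjecture is false. For $\varepsilon,C,M>0$ let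
$$
A=\begin{pmatrix}1+\varepsilon&\varepsilon&0\\0&M+\varepsilon&\varepsilon\\ \varepsilon&0&\tfrac M{120}+\varepsilon\end{pmatrix},\qquad
B=\begin{pmatrix}0&1&1-C\varepsilon\\0&\varepsilon^2&\varepsilon+\varepsilon^2\\ \tfrac1{80}+\varepsilon^2&0&\varepsilon^2\end{pmatrix}.\tag{2}
$$

**Theorem 1.** There are $\varepsilon_0>0$ and analytic functions $C(\varepsilon)\to6$, $M(\varepsilon)\to1590$ ($\varepsilon\to0$) such that for $0<\varepsilon<\varepsilon_0$ the game (2) with $C=C(\varepsilon)$, $M=M(\varepsilon)$ is not zero-sum, has exactly one Nash equilibrium $E$, $E\in\mathring\Sigma$, and $E$ is Lyapunov stable for BR (and FP). Moreover all BR solutions in $\Sigma$ converge to $E$, uniformly in the solution.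

**Theorem 2.** (a) The set of non-zero-sum games with a unique NE, lying in $\mathring\Sigma$ and stable, contains a real-analytic submanifold of codimension 2 in $\mathbb R^{18}$. The zero-sum games are contained in the image of a smooth map of a 15-dimensional manifold. (b) Arbitrarily close to each game of Theorem 1 ($\varepsilon$ small) there are games satisfying the standing hypothesis with unstable $E$.

Theorem 1 alone disproves the conjecture. The plan: remove the damping as in matching pennies (Section 3); choose a class of games whose solutions fall into one six-step cycle, with full control of the ties (Sections 4–5); compute the return map, which is linear except for one correction (Sections 6–7); show that a certain recurrence has no nonzero solution emanating from $0$ (Sections 8–9); and find parameters (Section 10).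

## 3. Removing the damping

Assume the standing hypothesis, $E=(\mathbf p^*,\mathbf q^*)$. Since $E$ is interior, $A\mathbf q^*$ and $\mathbf p^*B$ are constant vectors. For a BR solution $(\mathbf p,\mathbf q)(s)$ put $t=e^s$, $\xi=t(\mathbf p-\mathbf p^*)$, $\eta=t(\mathbf q-\mathbf q^*)$, $Z=(\xi,\eta)$. If $\dot{\mathbf p}=m-\mathbf p$ in time $s$, then $d\xi/dt=(\mathbf p-\mathbf p^*)+(m-\mathbf p)=m-\mathbf p^*$. Also $A\mathbf q=A\mathbf q^*+A\eta/t$ has the same maximizing indices as $A\eta$. So with
$$u=A\eta,\quad v=\xi B,\quad M_u=\arg\max_iu_i,\quad M_v=\arg\max_jv_j,$$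
we obtain, with dots now denoting $d/dt$,
$$\dot\xi=m-\mathbf p^*,\quad\dot\eta=n-\mathbf q^*,\quad m\in\Sigma_A,\ n\in\Sigma_B,\quad \operatorname{supp}m\subset M_u,\ \operatorname{supp}n\subset M_v.\tag{H}$$
We study (H) for all $\xi,\eta$ with coordinate sum $0$. Its properties:

* It is autonomous; the set $\Phi(Z)$ of allowed velocities is compact and convex; and $|\dot Z|\le\Lambda$ for a constant $\Lambda$. By continuity of $u,v$ we have $M_u(Z)\subset M_u(Z_0)$, $M_v(Z)\subset M_v(Z_0)$ for $Z$ near $Z_0$, so $\Phi(Z)\subset\Phi(Z_0)$ for $Z$ near $Z_0$; in particular $\Phi$ is upper semicontinuous.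
* If $Z(t)$ is a solution, so is $\lambda Z(t/\lambda)$ for $\lambda>0$.
* Because $A\mathbf q^*$ and $\mathbf p^*B$ are constant vectors, $\dot u_i-\dot u_l=(An)_i-(An)_l$ and $\dot v_j-\dot v_k=(mB)_j-(mB)_k$.
* If $u$ is a constant vector then $\eta=0$: otherwise $(\mathbf p^*,\mathbf q^*+s\eta)$ for small $s$ would be another NE. Likewise $v$ constant implies $\xi=0$. Hence the differences $u_i-u_l,v_j-v_k$ depend linearly and injectively on $Z$, so $|Z|$ is comparable with $\max(|u_i-u_l|,|v_j-v_k|)$, and $M_u=M_v=\{1,2,3\}$ iff $Z=0$.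

*Closure property.* If solutions $W_k$ converge uniformly to $W$, then $W$ is a solution. Indeed, $W$ is Lipschitz; let $W$ be differentiable at $\theta$. For small $h>0$ and then large $k$, all $W_k(\theta')$ with $\theta'\in[\theta,\theta+h]$ are so close to $W(\theta)$ that $\Phi(W_k(\theta'))\subset\Phi(W(\theta))$. Since this set is closed and convex, it contains the mean velocity $(W_k(\theta+h)-W_k(\theta))/h$. Let $k\to\infty$, then $h\to0$.

**Proposition 3.** The following are equivalent: (i) $E$ is stable; (ii) the only solution of (H) on an interval $[0,T]$ with $Z(0)=0$ is $Z\equiv0$; (iii) $E$ is stable and all BR solutions converge to $E$ uniformly.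

To see what (ii) tests: for $a'=\operatorname{sgn}b$, $b'=-\operatorname{sgn}a$ (matching pennies) it holds; for $a'=\operatorname{sgn}b$, $b'=\operatorname{sgn}a$ (with all intermediate values at ties) it fails, since $a=b=t$ is a solution.

*Proof.* **(ii)⇒(i).** The purpose is to turn a failure of stability into a nonzero solution of (H) from $0$, by rescaling. If $E$ is not stable, there are $\varrho>0$ and BR solutions, written $z_k=(\mathbf p,\mathbf q)-E$, with $z_k(0)\to0$ and $|z_k(s_k)|=\varrho$. BR velocities are bounded, so $s_k$ is bounded below by a positive constant. Let $t_k=e^{s_k}$ and $Z_k(t)=t\,z_k(\ln t)$. By scaling, $W_k(\theta)=Z_k(t_k\theta)/t_k$ solves (H) on $[1/t_k,1]$, with $|W_k(1)|=\varrho$ and $W_k(1/t_k)=z_k(0)/t_k\to0$. Pass to a subsequence with $1/t_k\to\theta_0<1$. The $W_k$ are $\Lambda$-Lipschitz, so (Arzelà–Ascoli) a further subsequence converges, uniformly on compact subsets of $(\theta_0,1]$, to some $W$, which solves (H). From $|W_k(\theta)|\le|W_k(1/t_k)|+\Lambda(\theta-1/t_k)$ we get $|W(\theta)|\le\Lambda(\theta-\theta_0)$.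 So $W$ extends by $W(\theta_0)=0$, while $|W(1)|=\varrho$. After a time shift this contradicts (ii).

**(ii)⇒(iii).** Only uniform convergence is left. If it fails, there are $\varrho>0$, BR solutions $z_k$ and $s_k\to\infty$ with $|z_k(s_k)|\ge\varrho$. The same rescaling has $W_k(1/t_k)=z_k(0)/t_k\to0$, this time because $z_k(0)$ is bounded and $t_k\to\infty$; here $\theta_0=0$, and $|W(1)|\ge\varrho$ contradicts (ii). The implication (iii)⇒(i) is trivial.

**(i)⇒(ii).** Conversely, an escaping solution of (H) must be turned into BR solutions that start at $E$. Let $Z$ solve (H) on $[0,T]$, $Z(0)=0\ne Z(T)$. Then $Z_\lambda(t)=\lambda Z((t-1)/\lambda)$ solves (H) on $[1,1+\lambda T]$ and $Z_\lambda(1)=0$. Put $(\mathbf p,\mathbf q)=E+Z_\lambda(t)/t$. With the corresponding $m$, $n$ we have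
$$\mathbf p(t)=\mathbf p^*+\frac1t\int_1^t(m-\mathbf p^*)=\frac1t\Big(\mathbf p^*+\int_1^tm\Big)\in\Sigma_A,$$
similarly $\mathbf q(t)\in\Sigma_B$, and $t\dot{\mathbf p}=m-\mathbf p$, $t\dot{\mathbf q}=n-\mathbf q$ with $m\in\mathrm{BR}_A(\mathbf q)$, $n\in\mathrm{BR}_B(\mathbf p)$. In time $s=\ln t$ this is a BR solution starting at $E$; it extends to all forward time by the standard existence theorem for such inclusions. At $t=1+\lambda T$ its distance from $E$ is $\lambda|Z(T)|/(1+\lambda T)\to|Z(T)|/T>0$ as $\lambda\to\infty$. So some ball around $E$ is left by solutions starting at $E$ itself, and $E$ is not stable. $\square$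

From now on the aim is to build a non-zero-sum game for which (ii) holds.

## 4. A class of games with one best-reply cycle

Let $U_j,V_j,X_i>0$ ($i,j=1,2,3$), $Y_2,Y_3>0$, $0<y<X_1$, and
$$A=\begin{pmatrix}U_1+V_1&V_2&0\\0&U_2+V_2&V_3\\V_1&0&U_3+V_3\end{pmatrix},\quad B=\begin{pmatrix}0&X_1&y\\0&Y_2&X_2+Y_2\\X_3+Y_3&0&Y_3\end{pmatrix}.\tag{3}$$
A ranks the rows $1>3>2$ against column 1, $2>1>3$ against column 2, $3>2>1$ against column 3. B ranks the columns $2>3>1$ against row 1, $3>2>1$ against row 2, $1>3>2$ against row 3. Following best replies gives the cycle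
$$(1,1)\to(1,2)\to(2,2)\to(2,3)\to(3,3)\to(3,1)\to(1,1).$$
Assume throughout
$$yY_3\Big(1+\frac{U_1}{U_3+V_3}\Big)<X_3(X_1-y),\quad\text{in particular } yY_3<X_3(X_1-y).\tag{C1}$$

We read off what the orders imply when one player uses only two of his strategies. The statements concern $\dot u,\dot v$ in (H), with rates bounded below by the positive constants given; they hold equally for the payoffs of a mixed strategy with the given support.

* (A1) $n$ on $\{2,3\}$: $u_2-u_1$ increases, rate $\ge\min(U_2,V_3)$.
* (A2) $n$ on $\{1,3\}$: $u_3-u_2$ increases, rate $\ge\min(V_1,U_3)$.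
* (A3) $n$ on $\{1,2\}$: $u_1-u_3$ increases, rate $\ge\min(U_1,V_2)$.
* (B1) $m$ on $\{2,3\}$: $v_3-v_2$ increases, rate $\ge\min(X_2,Y_3)$.
* (B2) If weights $a_1,a_3\ge0$, not both $0$, are put on rows 1 and 3 only, column 3 is not a maximizer of $(a_1,0,a_3)B$.
* (B3) $m$ on $\{1,2\}$: $v_3-v_1$ and $v_2-v_1$ increase.

Only (B2) needs a proof. The payoffs are $(a_3(X_3+Y_3),\,a_1X_1,\,a_1y+a_3Y_3)$. If the third is maximal, then $Y_3a_3\ge(X_1-y)a_1$ and $ya_1\ge X_3a_3$. Each of $a_1=0$, $a_3=0$ forces the other to vanish, so both are positive; multiplying the inequalities gives $yY_3\ge X_3(X_1-y)$, against (C1).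

**Lemma 4.** The game has exactly one NE; it lies in $\mathring\Sigma$; the game is not zero-sum.

*Proof.* **All rows are used.** An NE $(\bar{\mathbf p},\bar{\mathbf q})$ exists by Nash's theorem; let $I,J$ be its supports. If $1\notin I$: (B1) gives $2\notin J$, then (A2) gives $2\notin I$, so $I=\{3\}$ and $J=\{1\}$; but the best row against column 1 is row 1. If $2\notin I$: (B2) gives $3\notin J$, (A3) gives $3\notin I$, so $I=\{1\}$, $J=\{2\}$; but the best row against column 2 is row 2. If $3\notin I$: (B3) gives $1\notin J$, (A1) gives $1\notin I$, so $I=\{2\}$, $J=\{3\}$; but the best row against column 3 is row 3. Hence $I=\{1,2,3\}$.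

**Interior and unique.** So $A\bar{\mathbf q}$ is constant. By (A1)–(A3) no $\mathbf q\in\Sigma_B$ with a zero coordinate has $A\mathbf q$ constant, so $\bar{\mathbf q}$ is interior. Then $J=\{1,2,3\}$ and $\bar{\mathbf p}B$ is constant. If $A\mathbf q$ were constant for two points of $\Sigma_B$, it would be constant along the line through them, which meets $\partial\Sigma_B$; impossible. So $\bar{\mathbf q}$ is unique. By (B1)–(B3) no $\mathbf p\in\Sigma_A$ with a zero coordinate has $\mathbf pB$ constant, so $\bar{\mathbf p}$ is interior and, by the same argument, unique.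

**Not zero-sum.** Use (1) with rows 1, 3 and columns 2, 3: $a_{12}-a_{13}-a_{32}+a_{33}=V_2+U_3+V_3>0$ and $b_{12}-b_{13}-b_{32}+b_{33}=X_1-y+Y_3>0$. No combination with positive weights vanishes. $\square$

So the game (3) is never zero-sum, and only stability is at issue.

## 5. What a solution of (H) can do at ties

The *state* at time $t$ is the product $M_u(t)\times M_v(t)$. *Open block $(i,j)$* means $M_u=\{i\}$, $M_v=\{j\}$. A solution *enters* $(i,j)$ at $s$ if it is not in this open block at $s$ but is in it on some $(s,s+h)$. By continuity $M_u(t)\subset M_u(t_0)$, $M_v(t)\subset M_v(t_0)$ for $t$ near $t_0$. In matching pennies, for example, the scaled point $(a,b)=(0,1)$ has state $\{1\}\times\{1,2\}$; A plays row 1, B's better reply to it is column 2, and the solution enters block $(1,2)$.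

Where both players are tied between two strategies, two situations behave differently from the rest. In the system $a'=\operatorname{sgn}b$, $b'=\operatorname{sgn}a$ a solution may wait at $a=b=0$ for any time and then leave in either of two directions. In $a'=\operatorname{sgn}b$, $b'=-\operatorname{sgn}a$ it can never leave $0$. Both occur in our game, at the *sheets*
$$\mathcal S_0:\{1,3\}\times\{1,3\},\quad\mathcal S_1:\{2,3\}\times\{1,2\},\quad\mathcal S_2:\{1,3\}\times\{2,3\}.$$

**Lemma 5.** Let $Z(t_0)\ne0$. If the state at $t_0$ is not on a sheet and not $\{1,2,3\}\times\{1,3\}$, the solution is in one fixed open block on some $(t_0,t_0+h)$, namely: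

1. If $M_v=\{j\}$: block $(i,j)$ with $i$ the best element of $M_u$ against column $j$. If $M_u=\{i\}$: block $(i,j)$ with $j$ the best element of $M_v$ against row $i$.
2. $\{2,3\}\times\{2,3\}\to(3,3)$; $\{2,3\}\times\{1,3\}\to(3,1)$; $\{1,3\}\times\{1,2\}\to(1,2)$; $\{1,2\}\times\{2,3\}\to(2,3)$; $\{1,2\}\times\{1,3\}\to(2,3)$; $\{1,2\}\times\{1,2\}\to(2,2)$.
3. $\{1,2,3\}\times\{2,3\}\to(3,3)$; $\{1,2,3\}\times\{1,2\}\to(2,2)$; $\{2,3\}\times\{1,2,3\}\to(3,1)$; $\{1,2\}\times\{1,2,3\}\to(2,3)$; $\{1,3\}\times\{1,2,3\}\to(1,2)$.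

*Proof.* **Item 1: one player is not tied.** If $M_v(t_0)=\{j\}$, then $n=\mathbf e_j$ (the $j$-th unit vector) near $t_0$. For $i$ as described and $l\in M_u(t_0)\setminus\{i\}$, the difference $u_i-u_l$ vanishes at $t_0$ and has constant derivative $a_{ij}-a_{lj}>0$. So $M_u=\{i\}$ just after $t_0$. The other case is the same with the roles exchanged.

**Item 2: two ties of size two.** In each case one player ranks his two tied strategies the same way against both tied strategies of the other. His difference vanishes at $t_0$ and strictly increases, so he plays a pure strategy just after $t_0$; then the other's difference, also zero at $t_0$, has a constant nonzero derivative. In order: B prefers 3 (rows 2, 3), then A prefers 3 (column 3); A prefers 3 (columns 1, 3), then B prefers 1; A prefers 1 (columns 1, 2), then B prefers 2; A prefers 2 (columns 2, 3), then B prefers 3; B prefers 3 (rows 1, 2), then A prefers 2; B prefers 2 (rows 1, 2), then A prefers 2.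

**Item 3: one triple tie.** All tied differences vanish at $t_0$; what follows holds for $t>t_0$ close to $t_0$. For $\{1,2,3\}\times\{2,3\}$: (A1) removes row 1; (B1) gives $M_v=\{3\}$; so $M_u=\{3\}$. For $\{1,2,3\}\times\{1,2\}$: (A3) removes row 3; (B3) gives $M_v=\{2\}$; so $M_u=\{2\}$. For $\{2,3\}\times\{1,2,3\}$: (B1) removes column 2; (A2) gives $M_u=\{3\}$; so $M_v=\{1\}$. For $\{1,2\}\times\{1,2,3\}$: (B3) removes column 1; (A1) gives $M_u=\{2\}$; so $M_v=\{3\}$. For $\{1,3\}\times\{1,2,3\}$: up to a constant vector, $v(t)-v(t_0)$ is $\big(\int_{t_0}^tm\big)B$ with $m$ on rows 1, 3, so (B2) removes column 3; (A3) gives $M_u=\{1\}$; so $M_v=\{2\}$.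

The nine products of two-element sets are the six of item 2 and the three sheets, and $\{1,2,3\}\times\{1,2,3\}$ is excluded by $Z(t_0)\ne0$; so all states are covered. $\square$

**Convention on constants.** $K$ denotes constants depending only on the game, possibly different from line to line, and $Z\ne0$ on the time intervals considered. *Time accounting:* if a solution runs through at most $N_0$ successive phases, each lasting at most $K_0$ times the value of $|Z|$ at its beginning, then $|Z|$ grows by at most the factor $1+\Lambda K_0$ per phase, so the total time is at most $K|Z(t_0)|$ with $K=K(N_0,K_0,\Lambda)$.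

**Lemma 6 (sheets).**

* ($\mathcal S_1$) From a state on $\mathcal S_1$, within time $K|Z|$ the solution enters open block $(2,2)$ or $(3,1)$.
* ($\mathcal S_2$) From a state on $\mathcal S_2$, within time $K|Z|$ the solution enters open block $(1,2)$ or $(3,3)$. At the time of entering, $u_1=u_3\ge u_2$ and $v_2=v_3\ge v_1$, and if it enters $(3,3)$ then moreover $v_3>v_1$.
* ($\mathcal S_0$) From a state on $\mathcal S_0$ or of type $\{1,2,3\}\times\{1,3\}$, the solution enters open block $(1,2)$ within time $K|Z|$, and at that time $u_1=u_3>u_2$ and $M_v=\{1,2,3\}$.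

*Proof.* **Step 1: the local picture on $\mathcal S_1$ and $\mathcal S_2$.** Here each difference pushes the other away from zero. Put $(a,b)=(u_2-u_3,v_2-v_1)$ for $\mathcal S_1$ and $(a,b)=(u_1-u_3,v_2-v_3)$ for $\mathcal S_2$. As long as $M_u,M_v$ are contained in the two pairs, the orders of Section 4 give a $\mu>0$ such that a.e.
$$b>0\Rightarrow a'\ge\mu,\quad b<0\Rightarrow a'\le-\mu,\quad a>0\Rightarrow b'\ge\mu,\quad a<0\Rightarrow b'\le-\mu.\tag{4}$$
(For $\mathcal S_1$: $a'=U_2+V_2$ or $-V_1$, $b'=Y_2$ or $-(X_3+Y_3)$. For $\mathcal S_2$: $a'=V_2$ or $-(U_3+V_3)$, $b'=X_1-y$ or $-Y_3$.)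

**Step 2: from $a=b=0$ one waits and then leaves for good.** *Claim:* if $a=b=0$ at $\hat t$ and $M_u,M_v$ stay inside the pairs on $[\hat t,\hat t+h]$, there is $t_1\ge\hat t$ with $a=b=0$ on $[\hat t,t_1]$, and on $(t_1,\hat t+h]$ (possibly empty) either always $a,b>0$ or always $a,b<0$.

Let $(a,b)(t')\ne0$ and let $s$ be the last zero of $(a,b)$ before $t'$. Suppose $a>0\ge b$ at some $t''\in(s,t']$. Go backward from $t''$: while $a>0$, $b$ decreases backward, so $b<0$ just before $t''$ and stays negative, hence $a$ increases backward. Therefore $a\ge a(t'')>0$ on all of $[s,t'']$, contradicting $a(s)=0$. By symmetry, $a<0\le b$ is impossible on $(s,t']$. If $a=0<b$ at some $t''\in(s,t']$, then $a'\ge\mu$ near $t''$, so just before $t''$ we have $a<0<b$, which is impossible; if $a=0>b$, then just before $t''$ we have $a>0>b$, also impossible. So on $(s,t']$ both $a$ and $b$ are nonzero with equal signs, constant by continuity. After $t'$ both keep growing in modulus, so $(a,b)$ does not return to $0$. Hence the zero set of $(a,b)$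 in $[\hat t,\hat t+h]$ is an initial interval, and the claim follows.

**Step 3: leaving $\mathcal S_1$ and $\mathcal S_2$.** Let $\hat t$ be the supremum of the times up to which the state stays on the sheet. On $\mathcal S_1$ we have $v_2>v_3$, and $v_3-v_2$ increases at a rate $\ge\min(X_2,Y_3)$ by (B1). On $\mathcal S_2$ we have $u_1>u_2$, and $u_2-u_1$ increases at a rate $\ge\min(U_2,V_3)$ by (A1). So $\hat t-t_0\le K|Z(t_0)|$. At $\hat t$ we have $a=b=0$, and $M_u,M_v$ contain the two pairs.

If both equal the pairs, they stay inside the pairs near $\hat t$. There are times arbitrarily close after $\hat t$ off the sheet, that is, with $(a,b)\ne0$, so the claim holds with $t_1=\hat t$. The solution enters at $\hat t$ block $(2,2)$ (if $a,b>0$) or $(3,1)$ (if $a,b<0$) for $\mathcal S_1$, and $(1,2)$ or $(3,3)$ for $\mathcal S_2$. Otherwise exactly one of $M_u,M_v$ is $\{1,2,3\}$ (not both, as $Z\ne0$). Lemma 5(3) gives $\{2,3\}\times\{1,2,3\}\to(3,1)$ and $\{1,2,3\}\times\{1,2\}\to(2,2)$ for $\mathcal S_1$, and $\{1,3\}\times\{1,2,3\}\to(1,2)$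 and $\{1,2,3\}\times\{2,3\}\to(3,3)$ for $\mathcal S_2$.

For $\mathcal S_2$ the relations $u_1=u_3\ge u_2$, $v_2=v_3\ge v_1$ hold at $\hat t$ because $\{1,3\}\subset M_u$, $\{2,3\}\subset M_v$. If $v_1=v_3$ at $\hat t$, then $M_v=\{1,2,3\}$, $M_u=\{1,3\}$, and the solution goes to $(1,2)$; so $v_3>v_1$ in the $(3,3)$ case.

**Step 4: $\mathcal S_0$ traps the solution, as in matching pennies.** At $t_0$ we have $v_1=v_3>v_2$ and $u_1=u_3\ge u_2$. As long as $v_2<\max(v_1,v_3)$, $n$ lives on $\{1,3\}$, so by (A2) $u_3-u_2$ increases; hence $u_3>u_2$ for $t>t_0$, and $m$ lives on $\{1,3\}$. Let $a=u_1-u_3$, $b=v_1-v_3$ and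
$$\mathcal W=y\,a^++X_3a^-+U_1b^++(U_3+V_3)b^-,$$
where $a^\pm,b^\pm\ge0$ are the positive and negative parts. A.e.: $b>0\Rightarrow a'=U_1$; $b<0\Rightarrow a'=-(U_3+V_3)$; $a>0\Rightarrow b'=-y$; $a<0\Rightarrow b'=X_3$. So $\mathcal W'$ is, for $a,b>0$: $yU_1-U_1y$; for $a>0>b$: $-y(U_3+V_3)+(U_3+V_3)y$; for $a<0<b$: $-X_3U_1+U_1X_3$; for $a,b<0$: $X_3(U_3+V_3)-(U_3+V_3)X_3$. All four are $0$. Since $a'\ne0$ a.e. on $\{b\ne0\}$, the set $\{a=0\ne b\}$ is null, and likewise $\{a\ne0=b\}$; on $\{a=b=0\}=\{\mathcal W=0\}$ we have $\mathcal W'=0$ a.e. So $\mathcal W$ is Lipschitz with $\mathcal W'=0$ a.e. and $\mathcal W(t_0)=0$. Hence $a=b=0$ as long as $v_2<v_1$.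

**Step 5: leaving $\mathcal S_0$.** During this time $0=b'=-ym_1+X_3m_3$ a.e. and $m_1+m_3=1$, so $m_1=X_3/(X_3+y)$ and
$$(v_1-v_2)'=-X_1m_1+(X_3+Y_3)m_3=m_1\big(-X_1+y+yY_3/X_3\big),$$
a negative constant by (C1). So within time $K|Z|$ (and after $t_0$) the state $\{1,3\}\times\{1,2,3\}$ with $u_1=u_3>u_2$ is reached, and Lemma 5(3) leads to $(1,2)$. $\square$

**Consequences.** *Blocks $(2,1)$ and $(3,2)$ are never entered, and $(1,3)$ is entered only from a state $\{1\}\times\{1,3\}$.* These blocks do not occur in Lemma 6 or in items 2 and 3 of Lemma 5. In item 1, row 2 is last in column 1 and column 1 is last in row 2; row 3 is last in column 2 and column 2 is last in row 3; row 1 is last in column 3, and column 3 beats only column 1 in row 1.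

*Every stay in an open block lasts time at most $K|Z|$*, because in each block some non-played index gains on the played one at a constant positive rate: $(1,1)$: $v_2$; $(1,2)$: $u_2$; $(1,3)$: $u_3$; $(2,1)$: $u_1$; $(2,2)$: $v_3$; $(2,3)$: $u_3$; $(3,1)$: $u_1$; $(3,2)$: $u_1$; $(3,3)$: $v_1$.

*In five blocks the exit is forced*, since exactly one index catches up and all other non-played indices fall behind:
$(1,2)$: $u_2$ catches $u_1$ → $(2,2)$: $v_3$ catches $v_2$ → $(2,3)$: $u_3$ catches $u_2$ → $(3,3)$: $v_1$ catches $v_3$ → $(3,1)$: $u_1$ catches $u_3$ → $(1,1)$.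

## 6. The return map along the cycle

The exit state of $(3,1)$, where $M_u=\{1,3\}$ and $M_v=\{1\}$, is called a **section state**. Its coordinates are
$$G=u_1-u_2>0,\quad h_2=v_1-v_2>0,\quad h_3=v_1-v_3>0,\qquad z=(G,h_2,h_3).$$
Since $u_1=u_3$ there, they determine $Z$. After a section state the solution is in $(1,1)$.

**From an entry into $(1,2)$ to the next section state.** Suppose the solution enters $(1,2)$ at time $s$; then $1\in M_u(s)$, $2\in M_v(s)$. Put $\omega=u_1-u_2$, $\alpha=u_1-u_3$, $\beta=v_2-v_3$, $\gamma=v_2-v_1$ at $s$, all $\ge0$. We follow the differences through the blocks $(1,2),(2,2),(2,3),(3,3),(3,1)$ with durations $e_1,d_2,e_2,d_3,e_3$.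

* $(1,2)$: $u_2$ gains $U_2$ on $u_1$, so $U_2e_1=\omega$. At the end $u_2-u_3=\alpha+V_2e_1$, $v_2-v_3=\beta+(X_1-y)e_1$, $v_2-v_1=\gamma+X_1e_1$.
* $(2,2)$: $v_3$ gains $X_2$ on $v_2$. At the end $u_2-u_3=\alpha+V_2e_1+(U_2+V_2)d_2$, $u_2-u_1=U_2d_2$, $v_3-v_1=\gamma+X_1e_1+Y_2d_2$.
* $(2,3)$: $u_3$ gains $U_3$ on $u_2$. At the end $u_3-u_1=U_2d_2+V_3e_2$, $v_3-v_2=X_2e_2$, $v_3-v_1=\gamma+X_1e_1+Y_2d_2+(X_2+Y_2)e_2$.
* $(3,3)$: $v_1$ gains $X_3$ on $v_3$. At the end $u_3-u_2=U_3d_3$, $u_3-u_1=U_2d_2+V_3e_2+(U_3+V_3)d_3$, $v_1-v_2=X_2e_2+Y_3d_3$.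
* $(3,1)$: $u_1$ gains $U_1$ on $u_3$. At the end $u_1-u_2=U_3d_3+V_1e_3$, $v_1-v_3=X_3e_3$, $v_1-v_2=X_2e_2+Y_3d_3+(X_3+Y_3)e_3$.

Hence
$$\begin{aligned}U_2e_1&=\omega,& X_2d_2&=\beta+(X_1-y)e_1,\\ U_3e_2&=\alpha+V_2e_1+(U_2+V_2)d_2,& X_3d_3&=\gamma+X_1e_1+Y_2d_2+(X_2+Y_2)e_2,\\ U_1e_3&=U_2d_2+V_3e_2+(U_3+V_3)d_3,\end{aligned}\tag{5}$$
and the next section state is
$$G'=U_3d_3+V_1e_3,\quad h_3'=X_3e_3,\quad h_2'=X_2e_2+Y_3d_3+(X_3+Y_3)e_3.\tag{6}$$

**From a section state to the entry.** In $(1,1)$, $u_1$ gains $U_1$ on $u_3$ and $U_1+V_1$ on $u_2$, while $v_2$ gains $X_1$ and $v_3$ gains $y$ on $v_1$. So $v_2$ arrives first, at time $h_2/X_1$, or together with $v_3$, exactly when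
$$f(z):=h_3-\frac y{X_1}h_2\ \ge 0 .$$

**Pass a** ($f\ge0$). After $d_1=h_2/X_1$ the state is $\{1\}\times\{1,2\}$ (or $\{1\}\times\{1,2,3\}$ if $f=0$), and $(1,2)$ is entered with
$$\omega=G+(U_1+V_1)d_1,\quad\alpha=U_1d_1,\quad\beta=h_3-yd_1=f(z),\quad\gamma=0.\tag{7}$$
Let $L$ be the linear map $z\mapsto z'$ of $\mathbb R^3$ given by $d_1=h_2/X_1$, (7), (5), (6).

*A trial by hand.* Take all $U_j=V_j=X_i=1$, $Y_2=Y_3=y=\frac12$; (C1) reads $\frac38<\frac12$. From $G=h_2=h_3=1$ we have $f=\frac12$ and $d_1=1$, $\omega=3$, $\alpha=1$, $\beta=\frac12$; then $e_1=3$, $d_2=2$, $e_2=8$, $d_3=16$, $e_3=42$, and the next section state is $(58,79,42)$. So an untuned game can expand violently in one turn. Nevertheless: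

**Lemma 7(i).** $\det L=1$.

*Proof.* The purpose is to factor $L$ into one-step updates. Use the coordinates $(e_3^-,d_1,e_1)$ with $e_3^-=h_3/X_3$, $d_1=h_2/X_1$, $e_1=(G+(U_1+V_1)d_1)/U_2$. They consist of the last three durations before $d_2$ (for section states reached through $(3,1)$, $e_3^-$ is the duration of the preceding stay there). With $\gamma=0$, the formulas
$$\begin{aligned}X_2d_2&=X_3e_3^--yd_1+(X_1-y)e_1,& U_3e_2&=U_1d_1+V_2e_1+(U_2+V_2)d_2,\\ X_3d_3&=X_1e_1+Y_2d_2+(X_2+Y_2)e_2,& U_1e_3&=U_2d_2+V_3e_2+(U_3+V_3)d_3,\\ X_1d_1'&=X_2e_2+Y_3d_3+(X_3+Y_3)e_3,& U_2e_1'&=U_3d_3+V_1e_3+(U_1+V_1)d_1'\end{aligned}$$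
express each new duration through the three preceding ones. So $L$ is a product of six maps $(a_1,a_2,a_3)\mapsto(a_2,a_3,s_1a_1+s_2a_2+s_3a_3)$, each of determinant $s_1$, the coefficient of the oldest variable. The product is $\frac{X_3}{X_2}\cdot\frac{U_1}{U_3}\cdot\frac{X_1}{X_3}\cdot\frac{U_2}{U_1}\cdot\frac{X_2}{X_1}\cdot\frac{U_3}{U_2}=1$. $\square$

**A natural attempt, and where it stops.** Since $\det L=1$, we cannot hope for all eigenvalues to lie inside the unit disk. What we can ask is that $L$ have finite order. The simplest requirement on a $3\times3$ matrix of determinant 1 is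
$$\operatorname{tr}L=0,\qquad \sigma_2(L)=0,\tag{C3}$$
where $\sigma_2$ is the sum of the principal $2\times2$ minors. Then the characteristic polynomial is $\lambda^3-1$ and Cayley–Hamilton gives $L^3=I$. If solutions performed pass a forever, we would be done: a solution of (H) from $0$ would give section states with $z_{n+3}=z_n$ and $z_n\to0$ as $n\to-\infty$, so $z_n=0$. But pass a occurs only where $f\ge0$, and this half-space is not invariant under $L$. Section 10 exhibits section states of our game with $f(z)>0$ and $f(Lz)<0$. For these the next pass is not $L$, and the argument stops. We must understand the passes with $f<0$.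

## 7. The passes with $f<0$

Let $f(z)<0$ and $x=-f(z)$. Now $v_3$ catches $v_1$ first, after $\tau=h_3/y$. The state is $\{1\}\times\{1,3\}$ and $(1,3)$ is entered, with
$$u_1-u_3=U_1\tau,\quad u_1-u_2=G+(U_1+V_1)\tau,\quad v_3-v_2=h_2-X_1\tau=\frac{X_1}yx .$$
In $(1,3)$ there is a race. Column $v_2$ gains $X_1-y$ on $v_3$ and would catch it after
$$t_b=\frac{h_2-X_1\tau}{X_1-y}=\frac{X_1x}{y(X_1-y)};$$
$u_3$ gains $U_3+V_3$ on $u_1$ and would catch it after $t_c=U_1\tau/(U_3+V_3)$. The row $u_2$ would need $(G+(U_1+V_1)\tau)/V_3>t_c$, and $v_1$ falls behind $v_3$ at rate $y$.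

**Pass b** ($f<0$, $t_b<t_c$). The state $\{1\}\times\{2,3\}$ is reached and $(1,2)$ is entered, with
$$\omega=G+(U_1+V_1)\tau-V_3t_b,\quad\alpha=U_1\tau-(U_3+V_3)t_b,\quad\beta=0,\quad\gamma=yt_b.\tag{8}$$
Let $L_b$ be the linear map given by $\tau=h_3/y$, $t_b=-X_1f(z)/(y(X_1-y))$, (8), (5), (6).

**Pass c** ($f<0$, $t_b>t_c$). The state $\{1,3\}\times\{3\}$ is reached, with $v_3-v_1=yt_c$. The solution is in $(3,3)$ for time $yt_c/X_3$. Then $u_3-u_1=(U_3+V_3)yt_c/X_3=U_1h_3/X_3$, so it is in $(3,1)$ for time $h_3/X_3$, and a section state follows with $h_3'=h_3$ and, using $h_3=y\tau$,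
$$h_2'=h_2-X_1\tau-(X_1-y)t_c+Y_3\frac{yt_c}{X_3}+(X_3+Y_3)\frac{h_3}{X_3}=h_2-(\tau+t_c)\Big(X_1-y-\frac{yY_3}{X_3}\Big).$$
By (C1), $h_2$ decreases by a fixed positive multiple of $h_3$, and the duration of the pass is a fixed multiple of $h_3$.

**Singular pass** ($f<0$, $t_b=t_c$). The solution arrives on $\mathcal S_2$.

**Lemma 7(ii).** There is a vector $\kappa$ with $L_bz=Lz-f(z)\kappa$ for all $z$. So passes a and b are both given by
$$z'=Lz+x\kappa,\qquad x=\max(0,-f(z)).\tag{9}$$

*Proof.* On $\{f=0\}$ we have $\tau=h_3/y=h_2/X_1=d_1$ and $t_b=0$, so (7) and (8) coincide and $L_b=L$ there. A linear map vanishing on $\ker f$ is $f$ times a vector. $\square$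

**Lemma 7(iii).** $f(L^{-1}\kappa)=0$.

*Proof.* The purpose is to read $f(L^{-1}z')$ from the target $z'$. Given $z'$, the equations (6) and the last equation of (5) determine successively $e_3,d_3,e_2,d_2$ as linear functions of $z'$. Put $\hat e_1=(X_3d_3-Y_2d_2-(X_2+Y_2)e_2)/X_1$; by (5), $\hat e_1=e_1+\gamma/X_1$. If $z'=Lz$, then $\gamma=0$, $\hat e_1=e_1$ and $f(z)=\beta=X_2d_2-(X_1-y)\hat e_1$. Since $L$ is invertible,
$$f(L^{-1}z')=X_2d_2-(X_1-y)\hat e_1\quad\text{for all }z'.$$
If $z'=L_bz$, then $\hat e_1=e_1+yt_b/X_1$ and $X_2d_2=(X_1-y)e_1$ because $\beta=0$. So $f(L^{-1}L_bz)=-(X_1-y)yt_b/X_1=f(z)$. By (ii) this also equals $f(z)-f(z)f(L^{-1}\kappa)$. Choose $z$ with $f(z)\ne0$. $\square$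

Put
$$\pi=f(\kappa),\qquad c=-f(L\kappa).$$
(Here $\pi$ is just a number attached to the game.) If $L^3=I$, then $f(L^2\kappa)=f(L^{-1}\kappa)=0$, so $\pi$ and $c$ are all that remains of $\kappa$ in the numbers $f(L^j\kappa)$.

**Good entries.** Formula (9) covers a and b only, so pass c and the singular pass must be kept out. A *good entry* is a time $s$ at which the solution enters $(1,2)$ with $u_2(s)\le u_3(s)$, that is, $\alpha\le\omega$. The entry data are then $\ge0$ and not all $0$, since $Z\ne0$. Passes a and b produce good entries: in a, $\omega-\alpha=G+V_1d_1\ge0$; in b, $\omega-\alpha=G+V_1\tau+U_3t_b\ge0$.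

The conditions, besides (C1) and (C3), are these.

(C2) For all $(\alpha,\omega,\beta,\gamma)\in\mathbb R^4_{\ge0}\setminus0$ with $\alpha\le\omega$, the values (5), (6) satisfy
$$(U_3+V_3)(yh_2'-X_1h_3')<U_1(X_1-y)h_3'.$$

(C4) $\pi>c>0$, $\ \pi>c^2$, $\ \pi c>1$.

For the pass starting at $z'$ with $f(z')<0$ we have $t_b=\frac{yh_2'-X_1h_3'}{y(X_1-y)}$ and $t_c=\frac{U_1h_3'}{y(U_3+V_3)}$. So the inequality in (C2) says exactly $t_b<t_c$: after a good entry the next pass is a or b, never c or singular.

**Lemma 8.** There is $K$ such that any solution with $Z\ne0$ on $[t_0,t_0+K|Z(t_0)|]$ has a good entry in that interval. If (C2) holds, all passes after a good entry (as long as $Z\ne0$) are a or b.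

*Proof.* **Step 1: a section state is reached.** By Lemmas 5 and 6 the solution is in an open block after time $\le K|Z|$. If this is $(2,1)$ or $(3,2)$, the stay lasts time $\le K|Z|$, and within further time $\le K|Z|$ another open block is entered; $(2,1)$ and $(3,2)$ are never entered. Block $(1,1)$ exits with $M_u=\{1\}$, to $(1,2)$ or $(1,3)$. In $(1,3)$, $v_1$ falls behind $v_3$, so the exit has $M_v=\{3\}$ or $\{2,3\}$, and $1\in M_u$. If $M_v=\{3\}$, Lemma 5 leads to $(2,3)$ or $(3,3)$. If $M_v=\{2,3\}$, it leads to $(1,2)$, $(2,3)$ or $(3,3)$, or the state is on $\mathcal S_2$ and $(1,2)$ or $(3,3)$ is entered. From $(1,2),(2,2),(2,3),(3,3),(3,1)$ a section state is reached through the forced exits. The number of phases is bounded by an absolute constant, so time accounting applies.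

**Step 2: from a section state to a good entry.** Pass a or b gives a good entry within time $\le K|Z|$. Consecutive passes c leave $h_3$ unchanged, lower $h_2$ by $\delta h_3$ each ($\delta>0$ fixed) and take time $\delta'h_3$ each; as $h_2>0$ at every section state, there are finitely many in succession, of total time at most $\frac{\delta'}\delta h_2\le K|Z|$. Count them as one phase. Then the pass is a, b, or singular.

If it is singular, we arrive on $\mathcal S_2$, and Lemma 6 leaves two cases. Either $(1,2)$ is entered with $u_1=u_3\ge u_2$, which is a good entry. Or $(3,3)$ is entered with $u_1=u_3$, $v_2=v_3$, $\Delta:=v_3-v_1>0$. Then $d_3=\Delta/X_3$, $e_3=(U_3+V_3)d_3/U_1$, and at the next section state $h_3=X_3e_3$, $h_2=Y_3d_3+(X_3+Y_3)e_3$, so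
$$h_2-h_3=Y_3(d_3+e_3)=Y_3e_3\Big(1+\frac{U_1}{U_3+V_3}\Big).$$
By (C1), $y(h_2-h_3)<X_3(X_1-y)e_3=(X_1-y)h_3$, that is, $f>0$. The next pass is a, giving a good entry. Time accounting proves the first statement.

**Step 3: good entries reproduce themselves.** After a good entry the next section state is given by (5), (6), so by (C2) the next pass is a or b, which produces another good entry, and so on. $\square$

## 8. The recurrence has no solution emanating from zero

**Lemma 9.** Assume (C3), (C4). Let $z_n\in\mathbb R^3$ ($n\le n_0$) satisfy $z_{n+1}=Lz_n+x_n\kappa$, $x_n=\max(0,-f(z_n))$. If $z_n\to0$ as $n\to-\infty$, then $z_n=0$ for all $n$.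

*Proof.* **Step 1: a scalar recurrence.** The purpose is to replace $z_n$ by the numbers $\varphi_n=f(z_n)$; note $x_n=\max(0,-\varphi_n)$. By Section 7, $L^3=I$, $f(\kappa)=\pi$, $f(L\kappa)=-c$, $f(L^2\kappa)=0$. So
$$f(L^2z_{n+1})=f(z_n)=\varphi_n,\qquad f(Lz_{n+1})=f(L^2z_n)-cx_n=\varphi_{n-1}-cx_n,$$
and $\varphi_{n+1}=f(Lz_n)+\pi x_n$ becomes
$$\varphi_{n+1}=\varphi_{n-2}-c\,x_{n-1}+\pi\,x_n.\tag{R}$$
Without corrections, $\varphi$ is 3-periodic. A negative value $\varphi_n=-x_n$ adds $\pi x_n$ one step later and subtracts $cx_n$ two steps later.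

**Step 2: a monotone quantity.** Let
$$\ell_n=f(z_n)+f(Lz_n)+f(L^2z_n)=\varphi_n+\varphi_{n-1}+\varphi_{n-2}-cx_{n-1}.$$
The functional $f\circ(I+L+L^2)$ is $L$-invariant and equals $\pi-c$ on $\kappa$, so
$$\ell_{n+1}=\ell_n+(\pi-c)x_n .$$
Suppose the $z_n$ are not all $0$. If some $z_n=0$, all later terms vanish; so after lowering $n_0$ all $z_n\ne0$. The sequence $\ell_n$ is nondecreasing with limit $0$ at $-\infty$, so $\ell_n\ge0$. If $\ell_n=0$ for some $n$, then $\ell_k=0$ for all $k\le n$, hence $x_{k-1}=0$ for all $k\le n$. If $\ell_n=0$ for some $n$, or if only finitely many $x_k$ are positive, then $z_{k+1}=Lz_k$ for all sufficiently negative $k$, so $z_{k+3}=z_k$ and $z_k\to0$ forces $z_k=0$, a contradiction. So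
$$\ell_n>0\ \text{ for all }n,\qquad x_k>0\ \text{ for arbitrarily negative }k.$$
This alone is no contradiction: an increasing positive sequence may well tend to $0$ at $-\infty$. The rest of the proof compares the growth rates of $\ell$ and $x$. Indices below are far enough from $n_0$.

**Step 3: two consecutive negative values.** Let $\varphi_n,\varphi_{n+1}<0$. Then $0<\ell_{n+1}=-x_{n+1}-(1+c)x_n+\varphi_{n-1}$ gives $\varphi_{n-1}>x_{n+1}+(1+c)x_n>0$. By (R),
$$\begin{aligned}\varphi_{n+2}&=\varphi_{n-1}-cx_n+\pi x_{n+1}>0,\\ \varphi_{n+3}&=-(x_n+cx_{n+1})<0,\\ \varphi_{n+4}&=-x_{n+1}+\pi(x_n+cx_{n+1})>0,\end{aligned}$$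
the last because $\pi c>1$. Call $n$ *isolated* if $\varphi_n<0$ and $\varphi_{n\pm1}\ge0$. Thus a negative pair $(n,n+1)$ has positive neighbors on both sides, and $n+3$ is isolated. Every $k$ with $x_k>0$ is isolated or belongs to a negative pair, so isolated indices exist arbitrarily far to the left.

**Step 4: from one isolated index to the next.** Let $n$ be isolated. By (R), $\varphi_{n+2}=\varphi_{n-1}-cx_n$ and $\varphi_{n+3}=-x_n+\pi x_{n+2}$.

* (A) $\varphi_{n+2}\ge0$. Then $\varphi_{n+3}=-x_n<0$ and $\varphi_{n+4}=\varphi_{n+1}+\pi x_n>0$, so $n+3$ is isolated and $x_{n+3}=x_n$.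
* (B) $\varphi_{n+2}<0\le\varphi_{n+3}$. Then $n+2$ is isolated and $x_{n+2}=cx_n-\varphi_{n-1}\le cx_n$.
* (C) $\varphi_{n+2},\varphi_{n+3}<0$. By Step 3, $\varphi_{n+4}>0$, $n+5$ is isolated, and $x_{n+5}=x_{n+2}+cx_{n+3}=x_{n+2}+c(x_n-\pi x_{n+2})=cx_n-(\pi c-1)x_{n+2}\le cx_n$.

In each case the new index is the next isolated index after $n$. So the isolated indices form a chain, infinite to the left.

**Step 5: stages.** If from some point to the left only (A) occurred, $x$ would be a positive constant along the chain there, contradicting $\varphi_n\to0$. So (B) or (C) occurs infinitely often to the left. Call an isolated index reached by (B) or (C) a *stage start*. Let $n$ be a stage start and $n'$ the next one.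

First, $\varphi_{n-2}<0$: in case (B) $n-2$ is the preceding isolated index, in case (C) it is the second member of the pair. Since $\varphi_{n-1}\ge0$, $x_{n-1}=0$, and
$$\ell_n=-x_n+\varphi_{n-1}+\varphi_{n-2}<\varphi_{n-1}.$$
Let $n,n+3,\dots,n+3(J-1)$, $J\ge1$, be the isolated indices from $n$ up to, not including, $n'$. The transitions among them are (A), so all have value $x_n$; the last transition, to $n'$, is (B) or (C). Iterating the formula for $\varphi_{n+2}$ in Step 4 gives $\varphi_{n-1+3j}=\varphi_{n-1}-jcx_n$ for $0\le j\le J$, and this is negative for $j=J$. So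
$$Jcx_n>\varphi_{n-1}>\ell_n .$$
Each of the $J$ indices adds $(\pi-c)x_n$ to $\ell$. Hence
$$\ell_{n'}\ge\ell_n+(\pi-c)Jx_n>\frac\pi c\,\ell_n,\qquad\ell_{n'}\ge(\pi-c)x_n,\qquad x_{n'}\le cx_n.$$

**Step 6: the ratio.** For $\rho_n=x_n/\ell_n$ at stage starts we get
$$\rho_{n'}\le\frac{c^2}\pi\rho_n,\qquad\rho_{n'}\le\frac c{\pi-c}.$$
Going $j$ stages to the left from a fixed stage start, its $\rho$ is at most $(c^2/\pi)^j\frac c{\pi-c}$, for every $j$. Since $c^2<\pi$, it is $0$, contradicting $x>0$. $\square$

## 9. A criterion for stability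

**Theorem 10.** A game (3) satisfying (C1)–(C4) is not zero-sum and has a unique NE $E\in\mathring\Sigma$; $E$ is stable, and all BR/FP orbits converge to $E$ uniformly.

*Proof.* **Reduction.** By Lemma 4 and Proposition 3 it suffices to show that (H) has no nonzero solution starting at $0$. If there is one, cut at the last zero before a nonzero value and shift time: we get $Z$ on $[0,T]$ with $Z(0)=0$, $Z(t)\ne0$ on $(0,T]$, and $|Z(t)|\le\Lambda t$.

**The section states form a backward sequence.** Let $\Theta\subset(0,T]$ be the set of section times (exit times from $(3,1)$). By Lemma 8, for each small $t_0$ there is a good entry $s\in[t_0,(1+K\Lambda)t_0]$. After $s$ the solution runs through $(1,2),(2,2),(2,3),(3,3),(3,1)$ to a section time, which occurs before $s+K|Z(s)|\le(1+K\Lambda)s$. Then it performs a pass a or b to the next section time, and so on, as long as time is $\le T$. Only finitely many section times are met in this way. Otherwise they increase to some $t_*\in[s,T]$; between consecutive ones the solution visits the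 open blocks $(1,2),(2,3),(3,1)$, so by continuity $M_u(t_*)=M_v(t_*)=\{1,2,3\}$, that is, $Z(t_*)=0$, a contradiction. Hence $\Theta\cap[s,T]$ is finite, and its consecutive elements are related by passes a or b, that is, by (9). Letting $t_0\to0$, we see that $\Theta$ is discrete in $(0,T]$ with infimum $0$. So the section states form a sequence $z_n$, $n\le n_0$, satisfying (9) throughout, with $z_n\ne0$ (as $G>0$) and $z_n\to0$ as $n\to-\infty$. This contradicts Lemma 9. $\square$

## 10. Parameters: proof of Theorem 1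

The game (2) is (3) with $U=(1,M,N)$, $N=M/120$, $V_j=\varepsilon$, $X=(1,\varepsilon,S)$, $y=1-C\varepsilon$, $Y_2=Y_3=\varepsilon^2$, where $S=\frac1{80}$. Put also $P=\frac23$; then $\frac1{SP}=120$ and $N=PSM$. Let $(C,M)$ be near $(6,1590)$ and $\varepsilon$ small.

**Step 1: coordinates in which the limit $\varepsilon\to0$ exists.** For $\varepsilon>0$ use the linear coordinates
$$H=\frac{h_3}S,\quad r=\frac{My}\varepsilon(h_2-h_3),\quad w=G+(1+\varepsilon)h_2;\qquad F:=\frac M\varepsilon f=kH-r,\quad k:=MCS.$$
Indeed $f=h_3-yh_2=C\varepsilon h_3-y(h_2-h_3)$. Replacing $f$ by $F$, hence $x$ by $\max(0,-F)$, and $\kappa$ by $\frac\varepsilon M\kappa$ leaves (9), $\pi$ and $c$ unchanged. We have $d_1=h_2=SH+\frac{\varepsilon r}{My}$. For pass a, (7), (5), (6) become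
$$\begin{aligned}Me_1&=w,\qquad Md_2=F+Cw,\qquad Ne_2=d_1+\tfrac\varepsilon Mw+(1+\tfrac\varepsilon M)Md_2,\\ Nd_3&=P\big(w+\varepsilon^2Md_2+(\varepsilon+\varepsilon^2)Me_2\big),\qquad H'=e_3=Md_2+\varepsilon e_2+(N+\varepsilon)d_3,\\ r'&=My(e_2+\varepsilon d_3+\varepsilon e_3),\qquad w'=Nd_3+\varepsilon e_3+(1+\varepsilon)h_2',\end{aligned}\tag{10}$$
with $h_2'=SH'+\varepsilon(e_2+\varepsilon d_3+\varepsilon e_3)$. Let us check three of these. The equation $X_2d_2=\beta+(X_1-y)e_1$ is $\varepsilon d_2=f+C\varepsilon e_1$; multiply by $M/\varepsilon$. The equation for $d_3$ is $Sd_3=e_1+\varepsilon^2d_2+(\varepsilon+\varepsilon^2)e_2$; multiply by $PM$. And $h_2'-h_3'=\varepsilon e_2+\varepsilon^2d_3+\varepsilon^2e_3$ gives $r'$.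

For pass b with $x=-F>0$ we have $\tau=SH/y$, $t_b=\frac x{MCy}$, $h_2-\tau=-\frac fy=\frac{\varepsilon x}{My}$, and
$$\begin{aligned}Me_1&=w-(1+\varepsilon)\tfrac{\varepsilon x}{My}-\varepsilon t_b,\qquad Md_2=CMe_1,\\ Ne_2&=\tau-(N+\varepsilon)t_b+\varepsilon e_1+(M+\varepsilon)d_2,\qquad Sd_3=yt_b+e_1+\varepsilon^2d_2+(\varepsilon+\varepsilon^2)e_2,\end{aligned}\tag{11}$$
the rest as in (10). All divisions are by $M,N,S,C,y$, which stay away from $0$. So in these coordinates the matrix of $L$ and the vector $\kappa$ (for instance $\kappa=L_bz-Lz$ at $(H,r,w)=(0,1,0)$, where $F=-1$) are analytic in $(\varepsilon,C,M)$ up to and including $\varepsilon=0$. At $\varepsilon=0$,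
$$H'=F+(C+P)w,\quad r'=120(SH+F+Cw),\quad w'=Pw+SH',\qquad F=kH-r,\tag{12}$$
that is,
$$L_0=\begin{pmatrix}k&-1&C+P\\120(S+k)&-120&120C\\Sk&-S&P+S(C+P)\end{pmatrix}.$$

**Step 2: (C3), by the implicit function theorem.** The trace is $\operatorname{tr}L_0=k-120+P+SC+SP$. The principal minors are $(H,r)$: $120S=\frac1P$; $(H,w)$: $kP$; $(r,w)$: $-120P-120SP=-\frac1S-1$. Hence
$$\sigma_2(L_0)=\frac1P+kP-1-\frac1S=\frac32+\frac23k-81.$$
At $C=6$, $M=1590$ we get $k=\frac{477}4$, $\operatorname{tr}L_0=\frac{477}4-120+\frac23+\frac3{40}+\frac1{120}=-\frac34+\frac34=0$ and $\sigma_2=\frac32+\frac{159}2-81=0$. The Jacobian of $(\operatorname{tr}L_0,\sigma_2)$ with respect to $(C,k)$ is $\begin{pmatrix}S&1\\0&P\end{pmatrix}$, invertible, and $(C,M)\mapsto(C,k)$ is a local diffeomorphism. So there are analytic $C(\varepsilon)\to6$, $M(\varepsilon)\to1590$ with $\operatorname{tr}L=\sigma_2(L)=0$ for small $\varepsilon\ge0$. Fix these. Then $k\to\frac{477}4=119.25$ and $N\to13.25$.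

*The obstacle of Section 6, in numbers.* At $\varepsilon=0$ take $(H,r,w)=(80,9480,2)$. Then $F=9540-9480=60>0$. By (12), $H'=60+\frac{40}3=\frac{220}3$, $r'=120(1+60+12)=8760$, and $F'=\frac{477}4\cdot\frac{220}3-8760=8745-8760=-15<0$. For small $\varepsilon>0$ the same coordinates give $h_3=1$, $h_2$ close to $1$, $G$ close to $1$: a genuine section state with $f(z)>0>f(Lz)$.

**Step 3: (C4).** At $\varepsilon=0$ compute (pass b) minus (formula of pass a), per unit $x=-F$. By (10) and (11), $\Delta(Me_1)=0$; $\Delta(Md_2)=Cw-(F+Cw)=1$; $\Delta(Ne_2)=1-\frac N{MC}=\frac{719}{720}$; $\Delta(Nd_3)=PM\cdot\frac1{MC}=\frac PC=\frac19$. So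
$$\kappa=(\kappa_H,\kappa_r,\kappa_w)=\Big(1+\tfrac19,\ 120\cdot\tfrac{719}{720},\ \tfrac19+\tfrac1{80}\cdot\tfrac{10}9\Big)=\Big(\tfrac{10}9,\tfrac{719}6,\tfrac18\Big),$$
$$\pi=F(\kappa)=\tfrac{477}4\cdot\tfrac{10}9-\tfrac{719}6=\tfrac{38}3.$$
Next, by (12), $(L_0\kappa)_H=\frac{38}3+\frac{20}3\cdot\frac18=\frac{27}2$ and $(L_0\kappa)_r=120\big(\frac1{72}+\frac{38}3+\frac34\big)=\frac{4835}3$, so
$$c=-F(L_0\kappa)=\tfrac{4835}3-\tfrac{477}4\cdot\tfrac{27}2=\tfrac{43}{24}.$$
Lemma 7(iii) provides a check: $(L_0\kappa)_w=\frac23\cdot\frac18+\frac1{80}\cdot\frac{27}2=\frac{121}{480}$, so $(L_0^2\kappa)_H=-\frac{43}{24}+\frac{20}3\cdot\frac{121}{480}=-\frac19$, $(L_0^2\kappa)_r=120\big(\frac{27}{160}-\frac{43}{24}+\frac{121}{80}\big)=-\frac{53}4$, and $F(L_0^2\kappa)=-\frac{477}{36}+\frac{53}4=0$, as it must be. Since $\frac{38}3>\big(\frac{43}{24}\big)^2\approx3.21$, $\pi>c>0$ and $\pi c>1$, (C4) holds for small $\varepsilon$ by continuity.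

**Step 4: (C1).** The left side is $y\varepsilon^2\big(1+\frac1{N+\varepsilon}\big)=O(\varepsilon^2)$ and the right side is $\frac{C\varepsilon}{80}$. So (C1) holds for small $\varepsilon$.

**Step 5: (C2).** Here $yh_2'-h_3'=-\frac\varepsilon MF'=\frac\varepsilon M(r'-kH')$ and $h_3'=SH'$. After multiplication by $M/\varepsilon$, (C2) reads
$$(N+\varepsilon)(r'-kH')<kH'.\tag{13}$$
So we need an upper bound for $r'/H'$ over all good entry data. In (5) put $a_2=Md_2=\frac{M\beta}\varepsilon+C\omega\ge C\omega$. Using $\alpha\le\omega$ and $M/N=120$,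
$$Me_2=\tfrac MN\big(\alpha+\tfrac\varepsilon M\omega+(1+\tfrac\varepsilon M)a_2\big)\le120\big(1+\tfrac\varepsilon M\big)(\omega+a_2).$$
Also $Nd_3=PM\cdot Sd_3\ge PMe_1=P\omega$, so
$$H'=e_3\ge a_2+(N+\varepsilon)d_3\ge a_2+\tfrac23\omega,\qquad d_3\le H'/N.$$
Moreover $H'>0$ for nonzero data: if $\omega=\beta=0$, then $\alpha=0$, so $\gamma>0$ and $d_3>0$; otherwise $a_2+\frac23\omega>0$. Since
$$(1+C)\big(a_2+\tfrac23\omega\big)-\big(C+\tfrac23\big)(a_2+\omega)=\tfrac13(a_2-C\omega)\ge0,$$
we have $a_2+\omega\le\frac{1+C}{C+2/3}H'$. With $y\le1$ it follows that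
$$r'=My(e_2+\varepsilon d_3+\varepsilon e_3)\le\Big[120\big(1+\tfrac\varepsilon M\big)\tfrac{1+C}{C+2/3}+\varepsilon(120+M)\Big]H'.$$
The bracket tends to $120\cdot\frac7{20/3}=126$, so $r'\le127H'$ for small $\varepsilon$. Then $(N+\varepsilon)(r'-kH')\le(N+\varepsilon)(127-k)H'$, and $(N+\varepsilon)(127-k)\to13.25\cdot7.75<103<119.25=\lim k$. So (13) holds for small $\varepsilon$.

All of (C1)–(C4) hold for small $\varepsilon>0$, and Theorem 10 gives Theorem 1. Hofbauer's conjecture is false. $\blacksquare$

## 11. How many such games, and unstable neighbors: proof of Theorem 2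

**Part (a): an open set of parameters with two equations.** Adding arbitrary constants $\mu_j$ to the columns of $A$ and $\nu_i$ to the rows of $B$ in (3) parametrizes, by $12+6=18$ parameters, linearly and bijectively, the open set of all games with the strict orders of Section 4: each column of $A$ and each row of $B$ is given by its minimum and two positive increments. Conditions (C1) and (C4) are open. Condition (C2) is open too: it is a strict inequality, linear in $(\alpha,\omega,\beta,\gamma)$ with coefficients depending continuously on the game, on a cone with compact base. The functions $\operatorname{tr}L$ and $\sigma_2(L)$ are analytic in the parameters. At the games of Theorem 1 with $\varepsilon$ small, the pair $(\operatorname{tr}L,\sigma_2)$ has rank 2 already with respect to $(C,M)$, by continuity from $\varepsilon=0$ (trace and $\sigma_2$ do not depend on the coordinates used). So near such a game (C3) defines an analytic submanifold of codimension 2. By Theorem 10, and because linearly equivalent games have the same dynamics,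 it consists of non-zero-sum games with a unique NE, in $\mathring\Sigma$, and stable.

Zero-sum games satisfy $B=-\lambda A+(\mu_j+\nu_i)_{ij}$ with $\lambda>0$. The matrices $(\mu_j+\nu_i)$ form a 5-dimensional space, so there are $9+1+5=15$ parameters.

**Part (b): an expanding eigenvector inside the region of pass a.** Fix $\varepsilon$ small, $M=M(\varepsilon)$, and take $C$ slightly larger than $C(\varepsilon)$. At $\varepsilon=0$ the difference $\operatorname{tr}L-\sigma_2$ is $\frac13k+SC$ plus a constant, with $k=MC/80$, so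
$$\partial_C(\operatorname{tr}L-\sigma_2)=\tfrac13\cdot\tfrac M{80}+\tfrac1{80}>0 .$$
By continuity the derivative stays positive for small $\varepsilon$, so $\operatorname{tr}L>\sigma_2(L)$. The characteristic polynomial $\chi(\lambda)=\lambda^3-\operatorname{tr}L\,\lambda^2+\sigma_2\lambda-1$ is close to $\lambda^3-1$, hence increasing near $1$, and $\chi(1)=\sigma_2-\operatorname{tr}L<0$. So its simple real root near $1$ satisfies $\lambda>1$.

The eigenvector is close to the fixed vector $(H,r,w)=(80,9480,3)$ of $L_0$ at $C=6$, $M=1590$. Indeed, for this vector $F=60$, $H'=60+20=80$, $r'=120(1+60+18)=9480$, $w'=2+1=3$; and at $\varepsilon=0$ it has $h_2=h_3=1$, $G=2$. So the eigenvector $z$ of our game has $G,h_2,h_3>0$ and $f>0$: it is a section state followed by pass a.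

The section states $\lambda^nz$, $n\in\mathbb Z$, each followed by pass a, form a solution of (H) on a half-line. The durations scale by $\lambda$, so their sum toward the past is finite, and the solution extends with the value $0$ at the initial time. It is nonzero. Since (C1) is open, Lemma 4 gives the standing hypothesis. By Proposition 3, (i)⇒(ii), $E$ is unstable. As $C-C(\varepsilon)>0$ may be taken arbitrarily small, such games lie arbitrarily close to the game of Theorem 1. $\blacksquare$
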